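# Two conical limit sets whose intersection is not a conical limit set

## 1. A tree of points, each with a string of balls

Fix $m\ge 1$ and a unit vector $e\in\mathbb R^m$. We write $B(c,r)$ and $\bar B(c,r)$ for open and closed Euclidean balls in $\mathbb R^m$. Let $\mathrm{Seq}$ be the set of finite sequences of non-negative integers, including the empty sequence $\emptyset$. For $\nu\in\mathrm{Seq}$, $|\nu|$ is its length and $\nu j$ is $\nu$ followed by $j$. Entries are indexed from $0$, and $\nu|i$ is the initial segment of length $i$. We write $\nu\subseteq\sigma$ if $\nu$ is an initial segment of $\sigma$; here $\sigma$ may also be an infinite sequence $\xi\in\omega^\omega$ of non-negative integers. Two sequences disagree at index $i$ if both have an entry with index $i$ and these entries differ. If neither of two sequences is an initial segment of the other, they disagree somewhere.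

**Definition (the tree in a ball).** Given a ball $D=\bar B(p,R)$ and integers $k\ge 1$, $N\ge 2$, put $x_\emptyset=p$ and $\rho_\emptyset=R/(2N)$. For $\nu\in\mathrm{Seq}$ with $|\nu|=i$ and for $j\ge 0$ put, recursively,
$$K_i=16k(i+1),\qquad d_{\nu j}=\tfrac14\rho_\nu 8^{-j},\qquad t_{\nu j}=d_{\nu j}/K_i,\qquad a_{\nu j}=x_\nu+d_{\nu j}e,$$
$$x_{\nu j}=a_{\nu j}-2kt_{\nu j}e,\qquad \rho_{\nu j}=t_{\nu j}/4,\qquad V_{\nu j}=\bar B(a_{\nu j},kt_{\nu j}),\qquad N_\nu=\bar B(x_\nu,\rho_\nu).$$
So $V_\sigma$ is defined for $\sigma\neq\emptyset$ and $N_\nu$ for all $\nu$.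

In words: each point $x_\nu$ has a string of balls $V_{\nu0},V_{\nu1},\dots$ that march toward it geometrically. Just beside $V_{\nu j}$, on the side of $x_\nu$, sits a new point $x_{\nu j}$ with its own, much smaller, string of balls, all inside the small ball $N_{\nu j}$.

A numerical instance: $m=1$, $e=1$, $p=0$, $R=4$, $k=1$, $N=2$. Then $x_\emptyset=0$, $\rho_\emptyset=1$, $K_0=16$, and for $j=0$ we get $d_0=\frac14$, $t_0=\frac1{64}$, so in units of $\frac1{256}$ the ball $V_0$ is $[60,68]$, the new point $x_0$ is $56$, and $N_0=[55,57]$. The next string, the one of $x_0$, lives in $[55,57]$. The ball $V_1$ is $[60,68]$ scaled by $\frac18$, and so on toward $0$.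

We shall see below that the balls $N_\nu$ are nested with radii tending to $0$ along each branch, so for $\xi\in\omega^\omega$ there is a unique point $y_\xi\in\bigcap_iN_{\xi|i}$. Put
$$Y=\{x_\nu\}_{\nu\in\mathrm{Seq}}\cup\{y_\xi\}_{\xi\in\omega^\omega},\qquad Z=Y\cup\bigcup_{\sigma\ne\emptyset}V_\sigma .$$

What is this for? Read a pair $(c,r)$ with $c\in\mathbb R^m$, $r>0$ as a point of the upper half-space, at height $r$ above $c$, and say that it sees $u\in\mathbb R^m$ with ratio $|u-c|/r$. The pairs $(a_\sigma,t_\sigma)$ see two kinds of points with bounded ratio at arbitrarily small heights. The first kind are the $x_\nu$, countably many, seen by their own string with ratio exactly $K_{|\nu|}$. The second kind are the $y_\xi$, uncountably many, seen by the balls $V_{\xi|i}$ along their branch with ratio at most $3k$. The design makes it hard for any other family of pairs to see all the $y_\xi$ without seeing some $x_\nu$. This will answer a question about intersections.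

## 2. Conical convergence, the class $\mathrm{CL}(m)$, and the two theorems

Let $H^{m+1}$ be hyperbolic space of dimension $m+1$, with ideal boundary $S^m=\mathbb R^m\cup\{\infty\}$. We use the upper half-space model, whose points are the pairs $(c,r)$ above.

**Definition.** A sequence $(z_n)$ in $H^{m+1}$ that converges ideally to $x\in S^m$ converges *conically* to $x$ if there is a geodesic ray $\gamma$ landing at $x$ such that all $z_n$ lie within a bounded hyperbolic distance of $\gamma$. For $E\subseteq H^{m+1}$ the *conical limit set* $\Lambda_c(E)$ is the set of $x\in S^m$ to which some sequence of points of $E$ converges conically. $\mathrm{CL}(m)$ is the class of all sets $\Lambda_c(E)$, $E\subseteq H^{m+1}$.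

Equivalently, the sets in $\mathrm{CL}(m)$ are the sets of divergence: those subsets of $S^m$ for which there is a sequence $(G_n)$ of orientation-preserving Möbius maps of $S^m$ such that $(G_n(z))$ diverges for each $z$ in the set and converges for each $z$ not in it. We shall not use this description.

The problem, from Edward Crane and Ian Short, "Conical limit sets and continued fractions", arXiv:0708.1730 (2007), is this: if $A,B\subseteq\mathbb R^m$ belong to $\mathrm{CL}(m)$, must $A\cap B$ belong to $\mathrm{CL}(m)$? The answer is no, for every $m\ge1$.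

**Theorem 1.** Let $m\ge1$. There are a bounded $\sigma$-compact set $A\subset\mathbb R^m$ with $A\in\mathrm{CL}(m)$ and a countable set $Q\subset A$ such that $A\setminus Q\notin\mathrm{CL}(m)$. Moreover $A\subseteq\{|x|\le1\}$, and $B:=\{|x|<2\}\setminus Q$ is a $G_\delta$ set belonging to $\mathrm{CL}(m)$. Hence $A,B\in\mathrm{CL}(m)$ while $A\cap B=A\setminus Q\notin\mathrm{CL}(m)$.

**Theorem 2.** (a) If $A\in\mathrm{CL}(m)$ and $W\subseteq S^m$ is both $F_\sigma$ and $G_\delta$, then $A\cap W\in\mathrm{CL}(m)$. (b) In (a), "both $F_\sigma$ and $G_\delta$" can be weakened neither to "$G_\delta$" (not even to "$G_\delta$ with countable complement") nor to "$F_\sigma$".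

Recall that a $G_\delta$ is a countable intersection of open sets and an $F_\sigma$ is a countable union of closed sets.

Everything in $\mathbb R^m$ will be done with the following criterion: for $x\in\mathbb R^m$,
$$(c_s,r_s)\to x\ \text{conically}\iff r_s\to0\ \text{ and }\ \sup_s\frac{|c_s-x|}{r_s}<\infty.\tag{1}$$
To see this, recall that the distance $\delta$ from $(c,r)$ to the vertical line over $x$ satisfies $\sinh\delta=|c-x|/r$, the nearest point of the line being at height $\sqrt{|c-x|^2+r^2}$, and that two geodesic rays landing at the same ideal point stay within bounded distance of each other. If the convergence is conical, ideal convergence gives $r_s\to0$, and the distances to the vertical line are bounded, hence so are the ratios. Conversely, if $r_s\to0$ and $|c_s-x|\le Kr_s$, then $c_s\to x$, so the convergence is ideal. The nearest points on the line have heights tending to $0$, so all but finitely many $(c_s,r_s)$ are within $\operatorname{arsinh}K$ of the vertical ray going down to $x$ from height $1$.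

## 3. Singletons, $G_\delta$ sets, and the rationals

A singleton $\{x\}$ with $x\in\mathbb R^m$ is $\Lambda_c$ of $\{(x,1/n):n\ge1\}$: by (1) these points converge conically to $x$, and no sequence of them converges to any other point of $S^m$. The empty set is $\Lambda_c(\emptyset)$, and $S^m=\Lambda_c(H^{m+1})$.

In general, (1) says that
$$\Lambda_c(E)\cap\mathbb R^m=\bigcup_{K\ge1}\ \bigcap_{M\ge1}\ \bigcup\{B(c,Kr):(c,r)\in E,\ r<1/M\}.\tag{2}$$
For each fixed $K$ the inner set is a $G_\delta$. So a conical limit set in $\mathbb R^m$ is a countable increasing union of $G_\delta$ sets. Here are the two basic facts to compare with (2).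

**Lemma 3.** Every $G_\delta$ set $W\subseteq\{|x|<2\}$ is in $\mathrm{CL}(m)$.

*Proof.* Let $W=\bigcap_{i\ge1}U_i$ with $U_i\subseteq\{|x|<2\}$ open and decreasing. The plan is to cover $U_i$ by balls that are small compared with their distance to the complement, and increasingly so both as $i$ grows and near the boundary of $U_i$. For $i\ge1$, $p\ge0$ let
$$C_{i,p}=\{x:2^{-p}\le\mathrm{dist}(x,\mathbb R^m\setminus U_i)\le2^{1-p}\}.$$
This set is closed and contained in the bounded set $U_i$, hence compact, and $U_i=\bigcup_{p\ge0}C_{i,p}$ because distances from points of $U_i$ to the complement are in $(0,2]$. Cover $C_{i,p}$ by finitely many balls $\bar B(a,t)$ with $a\in C_{i,p}$ and $t=4^{-p}/i$. Let $P_i$ be the set of all these $(a,t)$ over $p\ge 0$, and $P=\bigcup_iP_i$.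

If $x\in W$, then for each $i$ some $(a,t)\in P_i$ has $|x-a|\le t\le1/i$. Letting $i\to\infty$, (1) gives $x\in\Lambda_c(P)$.

Conversely, let $(a_s,t_s)\in P$ converge conically to $x\in\mathbb R^m$, with $|x-a_s|\le Kt_s$, and let $(a_s,t_s)$ arise from $(i_s,p_s)$. Since
$$\mathrm{dist}(a_s,\mathbb R^m\setminus U_{i_s})\ge2^{-p_s}=i_s2^{p_s}t_s,$$
we have $x\in U_{i_s}$ whenever $i_s2^{p_s}>K$. If $(i_s)$ is unbounded, then $x\in U_i$ for arbitrarily large $i$, so $x\in W$. Otherwise some $i$ equals $i_s$ for infinitely many $s$. Along these, $t_s\to0$ forces $p_s\to\infty$, so $x\in U_i$. But $\mathrm{dist}(a_s,\mathbb R^m\setminus U_i)\le2^{1-p_s}\to0$ and $a_s\to x$ give $x\notin U_i$, a contradiction. Finally $\infty\notin\Lambda_c(P)$, because $P$ is Euclidean-bounded. $\square$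

**Example ($\mathbb Q^m\notin\mathrm{CL}(m)$).** Suppose $\mathbb Q^m=\Lambda_c(G)$. Every point of $\mathbb Q^m$ is the ideal limit of points of $G$, so for each $M\ge1$ the open set $\bigcup\{B(c,r):(c,r)\in G,\ r<1/M\}$ has all of $\mathbb Q^m$ in its closure, and is dense in $\mathbb R^m$. By Baire's theorem the intersection over $M$ is residual in $\mathbb R^m$, hence uncountable. By (2) with $K=1$ it is contained in $\Lambda_c(G)=\mathbb Q^m$, a contradiction.

Two consequences guide us. First, if $A,B\subseteq\{|x|<2\}$ are both $G_\delta$, then $A\cap B$ is $G_\delta$ and Lemma 3 puts it in $\mathrm{CL}(m)$, so a counterexample inside this ball must involve a set in $\mathrm{CL}(m)$ that is not $G_\delta$. Second, the Baire argument shows the mechanism by which a set fails to be in $\mathrm{CL}(m)$: points $(c,r)\in G$ placed to reach the required points have balls $B(c,r)$ whose nested intersections produce points that should not be there.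

## 4. Filtering $E$ by a set $W$: proof of Theorem 2(a), and where it stops

Suppose $A=\Lambda_c(E)$ and $B=\Lambda_c(F)$. One might try to represent $A\cap B$ by the points of $E$ that are within some fixed distance of $F$. This loses points: with $E=\{(0,2^{-4^n})\}$ and $F=\{(0,2^{-2\cdot4^n})\}$ we have $A=B=\{0\}$. But $d((0,2^{-u}),(0,2^{-v}))=|u-v|\log2$, and the distance from $(0,2^{-4^n})$ to $F$ is at least $\frac12 4^n\log 2$. So for each fixed distance only finitely many points of $E$ survive, and the resulting conical limit set is empty.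

The sensible approach is to throw away points of $E$ according to what $W=B$ looks like near the shadow of the point. Here is how far it goes.

Fix $o\in H^{m+1}$. For $z\in H^{m+1}$ and an integer $i\ge0$ let $\mathrm{Sh}_i(z)$ be the set of $x\in S^m$ such that the geodesic ray $[o,x)$ passes within distance $i$ of $z$. It increases with $i$.

**Step 1: shadows shrink.** This lets us test membership of $x$ in open sets by looking at shadows. If $d(o,z)>i$ and $x\in\mathrm{Sh}_i(z)$, the point $f$ of $[o,x)$ nearest to $z$ has $d(f,z)\le i<d(o,z)$, so $f\ne o$. Then either $f=z$, and the angle $\theta$ at $o$ between $x$ and $z$ is $0$, or the triangle $o,f,z$ has a right angle at $f$. In both cases $\theta<\pi/2$ and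
$$\sin\theta=\frac{\sinh d(f,z)}{\sinh d(o,z)}\le\frac{\sinh i}{\sinh d(o,z)}.$$
So for fixed $i$, the angular size of $\mathrm{Sh}_i(z)$ around the direction of $z$ tends to $0$ as $d(o,z)\to\infty$. Two conclusions follow. A sequence $(z_s)$ converges conically to $x$ if and only if $d(o,z_s)\to\infty$ and, for some integer $K$, $x\in\mathrm{Sh}_K(z_s)$ for all $s$. The forward direction holds because rays landing at $x$ are within bounded distance of $[o,x)$. In the backward direction the angles at $o$ between $z_s$ and $x$ tend to $0$, so $z_s\to x$ ideally. Also, for fixed $i$, if $z_s\to x$ conically, then $\mathrm{Sh}_i(z_s)$ is eventually contained in any given neighborhood of $x$.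

**Step 2: two depth functions.** These measure how deep $z$ lies over $W$ and over its complement. As $W$ is both $G_\delta$ and $F_\sigma$, write $W=\bigcap_iU_i$ and $S^m\setminus W=\bigcap_iU'_i$ with $U_i,U'_i$ open and decreasing and $U_0=U'_0=S^m$. Put
$$I(z)=\sup\{i:\mathrm{Sh}_i(z)\subset U_i\}\in[0,\infty],$$
and define $I'(z)$ likewise with the $U'_i$. The set of such $i$ contains $0$ and is closed downward, since $\mathrm{Sh}_i$ increases and $U_i$ decreases. Let $z_s\to x$ conically.

If $x\in W$, then for each $i$ we have $x\in U_i$, so $\mathrm{Sh}_i(z_s)\subset U_i$ for large $s$ by Step 1. Hence $I(z_s)\to\infty$.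

If $x\notin W$, say $x\notin U_{i_0}$, and $x\in\mathrm{Sh}_K(z_s)$ for all $s$, then $\mathrm{Sh}_i(z_s)\subset U_i$ with $i\ge\max(i_0,K)$ would give $x\in\mathrm{Sh}_K(z_s)\subset\mathrm{Sh}_i(z_s)\subset U_i\subset U_{i_0}$, which is false. So $I(z_s)\le\max(i_0,K)$.

The same two statements hold for $I'$ and $S^m\setminus W$.

**Step 3: the filter.** Let $A=\Lambda_c(E)$ and $E'=\{z\in E:I(z)>I'(z)\}$. We check $\Lambda_c(E')=A\cap W$. If $x\in A\cap W$ and $z_s\in E$ tends conically to $x$, then $I(z_s)\to\infty$ and $I'(z_s)$ is bounded, so $z_s\in E'$ eventually and $x\in\Lambda_c(E')$. Conversely, if $x\in\Lambda_c(E')$, then $x\in A$. If $x\notin W$, then along a conical sequence in $E'$ the values of $I$ are bounded and those of $I'$ tend to $\infty$, contradicting $I>I'$. This proves Theorem 2(a). $\square$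

The argument stops exactly when $W$ is only $G_\delta$. Then $I$ still exists, $I(z_s)\to\infty$ for $x\in W$, and $I(z_s)\le\max(i_0,K)$ for $x\notin W$. But this bound depends on $x$ and on the sequence, so no fixed threshold separates the two cases, and there is no $I'$ to compare with.

This tells us what to build. Take $B=\{|x|<2\}\setminus Q$ with $Q$ countable. This $B$ is $G_\delta$, so it is in $\mathrm{CL}(m)$ by Lemma 3. By Theorem 2(a) we cannot choose $Q$ to be $G_\delta$. In the tree of Section 1 the points $x_{\nu j}$ will be seen to tend to $x_\nu$ as $j\to\infty$, so the candidate $Q=\{x_\nu\}$ has no isolated points.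

## 5. Separation and compactness in one tree

We collect the facts about the tree of Section 1. Note first that
$$kt_{\nu j}=\frac{d_{\nu j}}{16(|\nu|+1)}\le\frac{d_{\nu j}}{16},\qquad\rho_{\nu j}=\frac{t_{\nu j}}4\le\frac{d_{\nu j}}{64}.$$

**(P1)** *Each $V_{\nu j}$ and $N_{\nu j}$ lies in its own annulus around $x_\nu$:*
$$V_{\nu j}\cup N_{\nu j}\subset\mathrm{Ann}_{\nu j}:=\{u:\tfrac34d_{\nu j}\le|u-x_\nu|\le\tfrac54d_{\nu j}\}\subset N_\nu.$$
*If $u\in\mathrm{Ann}_{\nu j}$, $v\in\mathrm{Ann}_{\nu l}$ and $l\ne j$, then $|u-v|\ge\frac12\max(d_{\nu j},d_{\nu l})$; in particular different annuli around the same $x_\nu$ are disjoint.*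

Indeed, points of $V_{\nu j}$ have distances to $x_\nu$ in $[\frac{15}{16},\frac{17}{16}]d_{\nu j}$. The center $x_{\nu j}$ is at distance $d_{\nu j}-2kt_{\nu j}\in[\frac78d_{\nu j},d_{\nu j}]$ from $x_\nu$, so points of $N_{\nu j}$ have distances in $[\frac78-\frac1{64},1+\frac1{64}]d_{\nu j}$. Also $\frac54d_{\nu j}\le\frac5{16}\rho_\nu$. For the separation let, say, $d_{\nu l}\le d_{\nu j}/8$. Then $|u-v|\ge\frac34d_{\nu j}-\frac54d_{\nu l}\ge\frac34d_{\nu j}-\frac5{32}d_{\nu j}\ge\frac12d_{\nu j}$.

**(P2)** $\mathrm{dist}(V_{\nu j},N_{\nu j})\ge2kt_{\nu j}-kt_{\nu j}-\frac14t_{\nu j}\ge\frac34kt_{\nu j}$. The centers are $2kt_{\nu j}$ apart, and $k\ge1$. (In the numerical instance, $60-57=3$ units of $\frac1{256}$, which is exactly $\frac34\cdot\frac1{64}$.)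

**(P3)** *We have $\rho_{\nu j}\le\rho_\nu/256$ and $N_{\nu j}\subset N_\nu$. All $V_\sigma$ and $N_\nu$ lie in $N_\emptyset$, and all $t_\sigma\le\rho_\emptyset$. If $\sigma$ properly extends $\nu l$, then $V_\sigma\subset N_{\nu l}$ and $t_\sigma\le d_\sigma\le\rho_{\nu l}/4=t_{\nu l}/16$.*

The first inequality is $\rho_{\nu j}\le d_{\nu j}/64\le\rho_\nu/256$, and the inclusion is from (P1). So the $N_\nu$ are nested along branches with radii tending to $0$, and $y_\xi$ is well defined. If $\sigma=\nu'j'$, then $V_\sigma\subset N_{\nu'}$ by (P1), and $t_\sigma\le d_\sigma\le\rho_{\nu'}/4$. Since radii decrease along branches, everything else follows.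

**(P4)** *The sets $V_\sigma$ are pairwise disjoint and disjoint from $Y$.*

Let $\sigma\ne\sigma'$. If they first disagree at index $i$, then with $\nu=\sigma|i$ the sets $V_\sigma\subset V_{\nu\sigma(i)}\cup N_{\nu\sigma(i)}$ and $V_{\sigma'}\subset V_{\nu\sigma'(i)}\cup N_{\nu\sigma'(i)}$ lie in different annuli around $x_\nu$. If $\sigma\subsetneq\sigma'$, then $V_{\sigma'}\subset N_\sigma$, which is disjoint from $V_\sigma$ by (P2).

Now take $y_\xi$. If $\sigma\subset\xi$, then $y_\xi\in N_\sigma$, disjoint from $V_\sigma$. Otherwise, with $i$ the first index of disagreement, $y_\xi$ and $V_\sigma$ lie in different annuli around $x_{\xi|i}$.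

Finally take $x_\nu$. If $\nu\supseteq\sigma$, then $x_\nu\in N_\sigma$. If $\nu$ and $\sigma$ disagree at some index, use the annuli at the first such index. If $\nu\subsetneq\sigma$, then $V_\sigma\subset\mathrm{Ann}_{\nu l}$ for some $l$, and $x_\nu\notin\mathrm{Ann}_{\nu l}$.

**(P5)** *For every set $S$ of nonempty elements of $\mathrm{Seq}$ the set $Z_S:=Y\cup\bigcup_{\sigma\in S}V_\sigma$ is compact. In particular $Y$, $Z$ and each $Z\setminus V_\sigma$ are compact, and $V_\sigma$ has positive distance from $Z\setminus V_\sigma$.*

For $\nu\in\mathrm{Seq}$ put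
$$T_\nu=\{x_{\nu'}:\nu'\supseteq\nu\}\cup\{y_\xi:\xi\supset\nu\}\cup\bigcup\{V_\sigma:\sigma\in S,\ \sigma\supsetneq\nu\}.$$
Then $T_\emptyset=Z_S$, $T_\nu\subset N_\nu$, and $T_\nu$ is the union of $\{x_\nu\}$, all $T_{\nu j}$, and those $V_{\nu j}$ with $\nu j\in S$. Given a sequence in $T_\nu$, look at which of these pieces its terms lie in; at least one of the following holds.

1. A subsequence is constantly $x_\nu$, or its terms lie in sets $V_{\nu j}\cup T_{\nu j}\subset\mathrm{Ann}_{\nu j}$ with $j\to\infty$. It then converges to $x_\nu$.
2. A subsequence lies in a single $V_{\nu j}$ with $\nu j\in S$. A further subsequence then converges in $V_{\nu j}$.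
3. A subsequence lies in $T_{\nu j}$ for one fixed $j$.

Start with a sequence in $T_\emptyset$ and iterate. If (1) or (2) occurs at a finite stage, we get a limit in $Z_S$. If (3) occurs forever, we get $\xi\in\omega^\omega$ and nested subsequences, the $i$-th one lying in $N_{\xi|i}$, and a diagonal subsequence tends to $y_\xi\in Y$. So $Z_S$ is compact. Taking $S=\emptyset$ gives $Y$, taking all nonempty sequences gives $Z$, and taking all of them except $\sigma$ gives $Z\setminus V_\sigma$ by (P4). Disjoint compact sets have positive distance.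

**(P6)** *Every point of $Y$ is the limit of a sequence of sets $V_\sigma$ with diameters tending to $0$.* Namely $V_{\nu j}\to x_\nu$ as $j\to\infty$, and $V_{\xi|i}\subset N_{\xi|(i-1)}$ tends to $y_\xi$ as $i\to\infty$.

**(P7)** *$|x_\nu-a_{\nu j}|=K_{|\nu|}t_{\nu j}$. If $\nu j=\xi|(i+1)$, then $|y_\xi-a_{\nu j}|\le2kt_{\nu j}+\rho_{\nu j}\le3kt_{\nu j}$.* The first is $d_{\nu j}=K_{|\nu|}t_{\nu j}$, the second holds because $y_\xi\in N_{\nu j}$ and $|x_{\nu j}-a_{\nu j}|=2kt_{\nu j}$.

## 6. One tree is not enough; nesting trees in the gaps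

Put a single tree in $D=\bar B(0,1)$, and let $E_1=\{(a_\sigma,t_\sigma)\}$, $Q_1=\{x_\nu\}$. Then $\Lambda_c(E_1)=Y$. The inclusion $Y\subset\Lambda_c(E_1)$ is (P7), since $t_{\nu j}\to0$ as $j\to\infty$ and $t_{\xi|i}\to0$ as $i\to\infty$. Conversely, if $(a_{\sigma_s},t_{\sigma_s})\to x$ conically, then $x\in Z$ by compactness, and no $\sigma$ occurs infinitely often since $t_{\sigma_s}\to0$. If $x$ were in some $V_\sigma$, (P5) and (P4) would force $\sigma_s=\sigma$ for all large $s$. So $x\in Y$. But $Y$ is compact and $Q_1$ is countable, so $Y\setminus Q_1$ is a bounded $G_\delta$, and Lemma 3 puts it in $\mathrm{CL}(m)$. This attempt fails.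

We shall see in Section 9 how a family $G$ with $\Lambda_c(G)\cap\mathbb R^m=Y\setminus Q_1$ must behave: at some $y_\xi$ it uses balls $B(c,r/2)$ that stick out of $Z$ into the gaps of the tree. With one tree, sticking out costs nothing. The remedy is to fill the gaps densely with smaller trees, so that a ball that sticks out must swallow a whole smaller tree. Repeating this inside the swallowed tree, we get an infinite chain of swallowed balls shrinking to a point that $G$ is forced to see with ratio less than $1$. We then have to make sure that such a point is not in $A$, and this is why the parameter $k$ (the size of $V_\sigma$ in units of $t_\sigma$) will grow with the depth of the tree.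

**Construction.** We define inductively a tree of indices $\alpha\in\mathrm{Seq}$ with closed balls $D_\alpha=\bar B(p_\alpha,r_\alpha)$. Put
$$k_\alpha=1+|\alpha|,\qquad N_\alpha=2+|\alpha|+\sum_i\alpha_i .$$
For each $M$ only finitely many $\alpha$ satisfy $N_\alpha\le M$. Start with $D_\emptyset=\bar B(0,1)$. Given $D_\alpha$, put in it the tree of Section 1 with $D=D_\alpha$, $k=k_\alpha$, $N=N_\alpha$; its objects carry a superscript $\alpha$, and we call it structure $\alpha$. Since $\rho^\alpha_\emptyset=r_\alpha/(2N_\alpha)\le r_\alpha/4$, we have $Z^\alpha\subset N^\alpha_\emptyset\subset\mathrm{int}\,D_\alpha$. Let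
$$O_\alpha=\mathrm{int}\,D_\alpha\setminus Z^\alpha,$$
a nonempty open set, and let $\{q_0,q_1,\dots\}$ be a countable dense subset of it. For $l=0,1,\dots$: if $q_l$ lies in an already chosen $D_{\alpha l'}$ with $l'<l$, there is no child $\alpha l$. Otherwise let $p_{\alpha l}=q_l$ and choose $r_{\alpha l}>0$ so small that $D_{\alpha l}\subset O_\alpha$, that $D_{\alpha l}$ is disjoint from the finitely many previously chosen $D_{\alpha l'}$, and that
$$r_{\alpha l}\le\frac{\mathrm{dist}(p_{\alpha l},Y^\alpha)}{N_{\alpha l}}.\tag{3}$$
This is possible because $q_l$ lies in the open set $O_\alpha$, outside the finitely many earlier closed balls, and outside the compact set $Y^\alpha$.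

Then $\bigcup_lD_{\alpha l}$ contains all $q_l$ and is dense in $O_\alpha$. Siblings' balls are disjoint, and $D_\beta\subset O_\alpha\subset D_\alpha$ for a child $\beta$ of $\alpha$. So for each $x$ the set $C(x)=\{\alpha:x\in D_\alpha\}$ is either empty or a finite or infinite chain of successive children starting at $\emptyset$.

Finally let
$$E=\{(a^\alpha_\sigma,t^\alpha_\sigma):\alpha,\ \sigma\ne\emptyset\},\qquad A=\Lambda_c(E),\qquad Q=\{x^\alpha_\nu\}_{\alpha,\nu},\qquad B=\{|x|<2\}\setminus Q.$$
By definition $A\in\mathrm{CL}(m)$. As $E$ is Euclidean-bounded, $\infty\notin A$. All base points $a^\alpha_\sigma$ lie in $\bar B(0,1)$, so $A\subset\bar B(0,1)$. $Q$ is countable, so $B$ is $G_\delta$ and $B\in\mathrm{CL}(m)$ by Lemma 3. Clearly $A\cap B=A\setminus Q$.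

## 7. The points of $A$

**Lemma 4.** (i) If $C(z)$ is infinite, then $z\notin A$. (ii) $A=\bigcup_\alpha Y^\alpha$. In particular $A$ is $\sigma$-compact, $Q\subset A$, and $y^\alpha_\xi\in A$ for all $\alpha,\xi$.

*Proof.* Let $(a_s,t_s)\in E$ converge conically to $x$ (necessarily $x\in\mathbb R^m$), with $|x-a_s|\le Kt_s$, and let $(a_s,t_s)$ come from structure $\alpha_s$. Note that each element of $E$ occurs only finitely often in the sequence, because $t_s\to0$.

**Step 1: terms from structures whose ball misses $x$.** We show there are only finitely many. If $x\notin D_\alpha$ and $(a,t)$ comes from $\alpha$, then $a\in\bar B(p_\alpha,\rho^\alpha_\emptyset)$ and $\rho^\alpha_\emptyset\le r_\alpha/4$, so by (P3)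
$$|x-a|\ge\tfrac12r_\alpha=N_\alpha\rho^\alpha_\emptyset\ge N_\alpha t.$$
Hence only the finitely many $\alpha$ with $N_\alpha\le K$ occur. Each contributes only finitely many $s$, because $|x-a_s|\ge r_\alpha/2$ for those $s$ while $a_s\to x$. So $\alpha_s\in C(x)$ for all large $s$; in particular $C(x)\neq\emptyset$.

**Step 2: terms from $\alpha\in C(x)$ with a child $\beta\in C(x)$.** Again we show there are only finitely many; this is where $k_\alpha\to\infty$ is used. Since $x\in D_\beta\subset O_\alpha$, we have $x\notin V^\alpha_\sigma$ for all $\sigma$, that is, $|x-a|>k_\alpha t$ for every $(a,t)$ from $\alpha$. So $k_\alpha<K$ if such a term occurs. Also $D_\beta$ has positive distance from the compact set $Z^\alpha$, which contains all $a^\alpha_\sigma$, so each such $\alpha$ contributes only finitely many $s$. Only finitely many $\alpha$ in the chain $C(x)$ have $k_\alpha<K$.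

**Step 3: conclusion.** If $C(x)$ is infinite, every element of $C(x)$ has a child in $C(x)$, and Steps 1 and 2 leave only finitely many $s$, a contradiction. This proves (i), and shows that $C(x)$ is finite. So for large $s$ the structure $\alpha_s$ is the last element $\alpha$ of $C(x)$, and $a_s=a^\alpha_{\sigma_s}\to x$. Since $t_s\to0$, no $\sigma$ occurs infinitely often as $\sigma_s$. By compactness $x\in Z^\alpha$. If $x\in V^\alpha_\sigma$, then the positive distance in (P5) forces $a_s\in V^\alpha_\sigma$ for all large $s$, hence $\sigma_s=\sigma$ by (P4), a contradiction. So $x\in Y^\alpha$.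

Conversely $Y^\alpha\subset A$ by (P7) and (1), since $t^\alpha_{\nu j}\to0$ as $j\to\infty$ and $t^\alpha_{\xi|i}\to0$ as $i\to\infty$. Each $Y^\alpha$ is compact by (P5), so $A$ is $\sigma$-compact. $\square$

## 8. An infinite chain of swallowed balls

It remains to prove $A\setminus Q\notin\mathrm{CL}(m)$. Suppose, for a contradiction, that $\Lambda_c(G)=A\setminus Q$.

**Step 1: normalizing $G$.** We want $G$ to be locally finite, so that infinitely many distinct points of $G$ over a bounded set must have heights tending to $0$. Let $G'$ be a maximal subset of $G$ whose distinct points are at distance at least $1$. Every point of $G$ is within distance $1$ of $G'$, and replacing the points of a conically convergent sequence by points within distance $1$ keeps it conically convergent to the same limit. So $\Lambda_c(G')=\Lambda_c(G)$. A compact set is covered by finitely many hyperbolic balls of radius $\frac13$, each containing at most one point of $G'$, so $G'$ is locally finite in $H^{m+1}$. Discarding all points with $r\ge1$ does not change $\Lambda_c\cap\mathbb R^m$, by (1). Hence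 we may assume:
$$G\subset\mathbb R^m\times(0,1),\qquad\Lambda_c(G)\cap\mathbb R^m=A\setminus Q,\tag{4}$$
and for each $\varepsilon>0$ the set $G$ has only finitely many points with $r\ge\varepsilon$ and $c$ in a given bounded set.

**Claim 5.** For every $\alpha$ in the tree and every $\varepsilon>0$ there are $(c,r)\in G$ with $r<\varepsilon$ and a child $\beta$ of $\alpha$ with $D_\beta\subset B(c,r)$.

**Step 2: Claim 5 gives the contradiction.** Starting with $\alpha_0=\emptyset$, choose for $s=0,1,\dots$ a point $(c_s,r_s)\in G$ with $r_s<1/(s+1)$ and a child $\alpha_{s+1}$ of $\alpha_s$ with $D_{\alpha_{s+1}}\subset B(c_s,r_s)$. The nested compact balls $D_{\alpha_s}$ have a common point $z$. Then $|z-c_s|<r_s\to0$, so by (1) and (4) $z\in\Lambda_c(G)\cap\mathbb R^m=A\setminus Q$. But $C(z)$ is infinite, so $z\notin A$ by Lemma 4(i). This is a contradiction.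

So Theorem 1 follows once Claim 5 is proved.

## 9. A branch that cannot be seen from inside the balls: proof of Claim 5

Fix $\alpha$ and $\varepsilon$, and drop $\alpha$ from the notation of its structure ($k=k_\alpha$, and so on). Call $(c,r)$ *trapped* if $B(c,r/2)\subset V_\sigma$ for some $\sigma$; then $c\in V_\sigma$ and $r\le2kt_\sigma$. Trapped points of $G$ are those that avoid the gaps $O_\alpha$ by hiding inside some $V_\sigma$. The strategy is to find one branch point $y=y_\xi$ that cannot be seen, at small heights and with bounded ratio, by trapped points. The family $G$ must see $y$, hence by untrapped points, and these stick out into $O_\alpha$.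

**Step 1: choice of the branch $\xi$.** The step uses that $G$ does not see $x_\nu$, in order to choose balls of its string over which $G$ has only low points. Let $L_i=32(i+1)^2$, and for $\nu\in\mathrm{Seq}$ with $|\nu|=i$ let
$$S_\nu=\{j:\ \exists(c,r)\in G,\ c\in V_{\nu j},\ |x_\nu-c|\le L_ir\}.$$
We show that $S_\nu$ is finite. Otherwise there are infinitely many $j$ and points $(c_j,r_j)\in G$ with $c_j\in V_{\nu j}$ and $|x_\nu-c_j|\le L_ir_j$. They are distinct since the $V_{\nu j}$ are disjoint, and $c_j\to x_\nu$ by (P6). By local finiteness $r_j\to0$. As $L_i$ is fixed, (1) gives $x_\nu\in\Lambda_c(G)\cap\mathbb R^m=A\setminus Q$, contradicting $x_\nu\in Q$.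

So we can choose recursively $\xi\in\omega^\omega$ with $\xi(i)\notin S_{\xi|i}$ for all $i$. Let $y=y_\xi$.

**Step 2: $G$ must see $y$.** For this we check $y\in A\setminus Q$. By Lemma 4, $y\in A$. To see $y\notin Q$, first let $x_\nu$ be in structure $\alpha$. If $\nu\subset\xi$, then $y\in\mathrm{Ann}_{\nu\xi(|\nu|)}$, which does not contain $x_\nu$. If $\nu\not\subset\xi$, let $i$ be the first index where they disagree. Then $y$ and $x_\nu$ lie in different, hence disjoint, annuli around $x_{\xi|i}$. So $y\ne x_\nu$. Second, for $\alpha'\ne\alpha$ the set $Y^{\alpha'}$ is disjoint from $Y^\alpha$: if $\alpha,\alpha'$ are incomparable, the balls $D_\alpha,D_{\alpha'}$ are disjoint. If one is a proper descendant of the other, its ball lies in the set $O$ of the other, which misses the other's $Y$. So $y\ne x^{\alpha'}_\nu$ for all $\nu$.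

Hence $y\in A\setminus Q\subset\Lambda_c(G)$, and there are $K<\infty$ and $(c_s,r_s)\in G$ with $r_s\to0$ and $|y-c_s|\le Kr_s$.

**Step 3: only finitely many $(c_s,r_s)$ are trapped.** We show that a trapped point sees $y$ with a ratio greater than the index $i$ at which its ball is located relative to $\xi$, so that the bound $K$ leaves finitely many $i$, and then that it stays a definite distance from $y$. Let $(c,r)=(c_s,r_s)$ be trapped in $V_\sigma$. Either $\sigma\subset\xi$ or $\sigma$ and $\xi$ disagree somewhere.

*Case 1: $\sigma=\xi|(i+1)=\nu j$ with $\nu=\xi|i$.* As $j=\xi(i)\notin S_\nu$ and $c\in V_{\nu j}$, we have $r<|x_\nu-c|/L_i$. Write $t=t_{\nu j}$. Since $y\in N_{\nu j}$, (P2) gives $|y-c|\ge\frac34kt$, and (P1) gives $|x_\nu-c|\le\frac54d_{\nu j}=\frac54K_it$. So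
$$\frac{|y-c|}r>\frac{\frac34kt\,L_i}{\frac54K_it}=\frac{3k}{5K_i}L_i=\tfrac65(i+1)>i,\qquad\text{and}\qquad|y-c|\ge\tfrac34kt_{\xi|(i+1)}.$$

*Case 2: $\sigma$ and $\xi$ first disagree at index $i$.* Let $\nu=\xi|i$, $j=\xi(i)$, $l=\sigma(i)\ne j$. Then $c\in V_{\nu l}\cup N_{\nu l}\subset\mathrm{Ann}_{\nu l}$ and $y\in\mathrm{Ann}_{\nu j}$, so $|y-c|\ge\frac12\max(d_{\nu j},d_{\nu l})$ by (P1). If $\sigma=\nu l$, then $r\le2kt_{\nu l}$, and
$$\frac{|y-c|}r\ge\frac{\frac12K_it_{\nu l}}{2kt_{\nu l}}=\frac{K_i}{4k}=4(i+1)>i.$$
If $\sigma$ properly extends $\nu l$, then $r\le2kt_\sigma\le kt_{\nu l}/8$ by (P3), and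
$$\frac{|y-c|}r\ge\frac{\frac12K_it_{\nu l}}{\frac18kt_{\nu l}}=\frac{4K_i}k=64(i+1)>i.$$
Moreover $|y-c|\ge\frac12d_{\nu j}=\frac12d_{\xi|(i+1)}$.

Since $|y-c|/r\le K$, in all cases $i<K$. Hence
$$|y-c|\ge\delta:=\min_{0\le i<K}\min\left(\tfrac34kt_{\xi|(i+1)},\ \tfrac12d_{\xi|(i+1)}\right)>0.$$
As $c_s\to y$, this happens for only finitely many $s$.

**Step 4: untrapped balls stick out.** We show: if $(c,r)=(c_s,r_s)$ is not trapped and $B(c,r)\subset\mathrm{int}\,D_\alpha$, then $B(c,r/2)\cap O_\alpha\ne\emptyset$. Put $U=B(c,r/2)$ and suppose the contrary. Then $U\subset Z=Y\cup\bigcup_\sigma V_\sigma$.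

If $U\cap Y\ne\emptyset$, then by (P6) some $V_\sigma\subset U$. Take a boundary point of $V_\sigma$. Points outside $V_\sigma$ sufficiently close to it lie in the open set $U$, and, by the positive distance in (P5), they are not in $Z\setminus V_\sigma$. So they lie in $U\setminus Z$, a contradiction.

If $U\cap Y=\emptyset$, then $U$ is the disjoint union of the sets $U\cap V_\sigma$. Each is open in $U$: a point of $U$ closer to a given point of $U\cap V_\sigma$ than $\mathrm{dist}(V_\sigma,Z\setminus V_\sigma)$ lies in $Z$ but not in $Z\setminus V_\sigma$. As $U$ is connected, $U\subset V_\sigma$ for one $\sigma$, so $(c,r)$ is trapped, a contradiction.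

**Step 5: a ball that sticks out swallows a child.** We have $y\in N_\emptyset\subset\mathrm{int}\,D_\alpha$, $c_s\to y$ and $r_s\to0$, so $B(c_s,r_s)\subset\mathrm{int}\,D_\alpha$ for large $s$. By Steps 3 and 4, for all large $s$ the open set $B(c_s,r_s/2)$ meets $O_\alpha$. By density of $\bigcup_\beta D_\beta$ in $O_\alpha$ it then meets $D_\beta$ for some child $\beta$ of $\alpha$. Write $(c,r)=(c_s,r_s)$. We must make $D_\beta$ small compared with $r$, and (3) does it. Going from $p_\beta$ to a common point of $D_\beta$ and $B(c,r/2)$, then to $c$, then to $y$, we get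
$$|p_\beta-y|\le r_\beta+\tfrac r2+Kr\le r_\beta+(K+1)r,$$
while (3) and $y\in Y$ give $r_\beta\le|p_\beta-y|/N_\beta\le\frac12|p_\beta-y|$. Hence
$$|p_\beta-y|\le2(K+1)r,\qquad r_\beta\le\frac{2(K+1)r}{N_\beta}.$$
The finitely many children $\beta$ with $N_\beta<8(K+1)$ have $|p_\beta-y|$ bounded below by a positive constant, because $p_\beta\notin Y$. The first inequality excludes them for $s$ large. For large $s$ we therefore have $N_\beta\ge8(K+1)$ and $r_\beta\le r/4$. So $D_\beta$ has diameter at most $r/2$ and meets the open ball $B(c,r/2)$, and we get $D_\beta\subset B(c,r)$. Taking $s$ large also gives $r<\varepsilon$. This proves Claim 5. $\square$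

With Section 8, $A\setminus Q\notin\mathrm{CL}(m)$. Together with the construction and Lemma 4 this proves Theorem 1: $A,B\subseteq\mathbb R^m$ belong to $\mathrm{CL}(m)$ but $A\cap B$ does not, for every $m\ge1$. $\blacksquare$

It is worth reading off which parameter does what. The number $L_i$ is large compared with $K_i$, so in Case 1 a low point over $V_{\nu j}$ is too low even for the nearby $y$. The growth of $K_i$ handles Case 2. The growth of $k_\alpha$ gives Lemma 4(i). The factor $1/N_\beta$ in (3) makes swallowed balls small near $Y$, and the factor $1/(2N_\alpha)$ in $\rho^\alpha_\emptyset$ makes structures invisible from outside their balls in Lemma 4.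

## 10. Sharpness: proof of Theorem 2(b)

Part (a) was proved in Section 4. For (b) we need two examples.

*$G_\delta$ is not sufficient.* Let $A,Q$ be as in Theorem 1 and $W=S^m\setminus Q$. As $Q$ is countable, $W$ is a $G_\delta$ with countable complement, and $A\cap W=A\setminus Q\notin\mathrm{CL}(m)$.

*$F_\sigma$ is not sufficient.* We have $S^m=\Lambda_c(H^{m+1})\in\mathrm{CL}(m)$, and $W=\mathbb Q^m$ is countable, hence $F_\sigma$. But $S^m\cap W=\mathbb Q^m\notin\mathrm{CL}(m)$ by the example in Section 3. $\blacksquare$
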